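# Loops and arrows in the descent algebra modulo $p$: twisted primitive quasisymmetric functions

## 1. Quasisymmetric functions on a product of two alphabets

Let $R$ be a commutative ring. For a composition $q=(q_1,\dots,q_k)$ the monomial quasisymmetric function is
$$M_q=\sum_{i_1<\dots<i_k}x_{i_1}^{q_1}\cdots x_{i_k}^{q_k},\qquad M_{\emptyset}=1 .$$
These elements form an $R$-basis of the graded ring $\mathrm{QSym}_R=\bigoplus_n\mathrm{QSym}_{R,n}$. If $Z$ is any totally ordered alphabet, we may evaluate $M_q(Z)=\sum_{z_1<\dots<z_k}z_1^{q_1}\cdots z_k^{q_k}$. The expansion of a product $M_sM_t$ in the $M_q$ depends only on the possible relative positions of two increasing sequences, so it is the same for every totally ordered alphabet. Hence $f\mapsto f(Z)$ is a ring homomorphism.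

The construction on which everything turns is evaluation at a product. Let $XY$ be the alphabet of all $x_iy_j$, ordered lexicographically in $(i,j)$. In $M_s(XY)$, group the chosen letters by their $x$-index: the composition $s$ is cut into consecutive nonempty blocks $s^1\cdots s^k$, and we get $M_s(XY)=\sum M_{(|s^1|,\dots,|s^k|)}(X)\prod_iM_{s^i}(Y)$. We therefore define
$$\Delta M_s=\sum_{s=s^1\cdots s^k}M_{(|s^1|,\dots,|s^k|)}\otimes\prod_iM_{s^i}. \tag{1}$$
This is a ring homomorphism $\Delta:\mathrm{QSym}_R\to\mathrm{QSym}_R\otimes\mathrm{QSym}_R$ which maps degree $n$ into bidegree $(n,n)$. It is coassociative, because the lexicographic orders on $(XY)Z$ and $X(YZ)$ agree. Its counit is $\varepsilon(f)=f(1)$, evaluation at the alphabet with one variable set equal to $1$. So $\varepsilon$ is a ring homomorphism, with $\varepsilon(M_q)=1$ if $q$ has at most one part and $0$ otherwise.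

Three families of elements matter.

* The power sums $p_a=M_{(a)}$. There is one cut, so $\Delta p_a=p_a\otimes p_a$. For a partition $\nu$ put $p_\nu=\prod_ip_{\nu_i}$; then $\Delta p_\nu=p_\nu\otimes p_\nu$.
* The functions $M_{(b,c)}$. There are two cuts, so
$$\Delta M_{(b,c)}=M_{(b,c)}\otimes p_bp_c+p_{b+c}\otimes M_{(b,c)}. \tag{2}$$
* For a prime $p$ and $p\nmid a$, the integral symmetric function $L_a=(p_a^p-p_{pa})/p$. (All multinomial coefficients in $p_a^p$ other than those of the $x_i^{pa}$ are divisible by $p$.) Over $\mathbb Z$ we have $\Delta(p_a^p-p_{pa})=p_a^p\otimes p_a^p-p_{pa}\otimes p_{pa}=p_a^p\otimes(p_a^p-p_{pa})+(p_a^p-p_{pa})\otimes p_{pa}$. Dividing by $p$ gives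
$$\Delta L_a=p_a^p\otimes L_a+L_a\otimes p_{pa}. \tag{3}$$

**Definition.** For partitions $\lambda,\mu$ of $n$ let
$$P_{\mu,\lambda}(R)=\{f\in\mathrm{QSym}_{R,n}:\ \Delta f=p_\mu\otimes f+f\otimes p_\lambda\}. \tag{4}$$

The element $p_\mu-p_\lambda$ is always in $P_{\mu,\lambda}$, since $p_\mu\otimes(p_\mu-p_\lambda)+(p_\mu-p_\lambda)\otimes p_\lambda=p_\mu\otimes p_\mu-p_\lambda\otimes p_\lambda$. Multiplying (2) and (3) by $p_\nu\otimes p_\nu$ shows that $M_{(b,c)}p_\nu\in P_{\{b+c\}\cup\nu,\{b,c\}\cup\nu}$ and $L_ap_\nu\in P_{\{a^p\}\cup\nu,\{pa\}\cup\nu}$, where $a^p$ stands for $p$ parts $a$.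

What this is for: over a field, $P_{\mu,\lambda}$ modulo the line (or zero) spanned by $p_\mu-p_\lambda$ is the group of extensions between two simple modules of Solomon's descent algebra. Solving (4) over a field of characteristic $p$ determines the Ext quiver of that algebra, and the answer is that $M_{(b,c)}$ and $L_a$ account for everything.

## 2. Solomon's descent algebra, its simple modules, and the statement

Let $n\ge1$, $p$ a prime, $F$ a field of characteristic $p$, $K$ a field of characteristic $0$. For $w\in\mathfrak S_n$ let $\mathrm{Des}(w)=\{i\in[1,n-1]:w(i)>w(i+1)\}$. For a composition $q=(q_1,\dots,q_k)$ of $n$ put $J_q=\{q_1,q_1+q_2,\dots,q_1+\cdots+q_{k-1}\}$ and $\Xi_q=\sum_{\mathrm{Des}(w)\subseteq J_q}w$. The descent algebra $\mathcal D_R(\mathfrak S_n)$ is the $R$-span of the $\Xi_q$ in $R\mathfrak S_n$. It is a subalgebra with basis $\{\Xi_q\}$, and $\mathcal D_R(\mathfrak S_n)=\mathcal D_{\mathbb Z}(\mathfrak S_n)\otimes R$. For $n=2$: $\Xi_{(2)}=1$ and $\Xi_{(1,1)}=1+(1\,2)$.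

Let $\mathcal P(n)$ be the set of partitions of $n$. For $\lambda\in\mathcal P(n)$ let $\varphi_q(\lambda)$ be the value of the permutation character $\mathrm{Ind}_{\mathfrak S_q}^{\mathfrak S_n}1$ at a permutation $w_\lambda$ of cycle type $\lambda$. Equivalently, it is the number of sequences $(B_1,\dots,B_k)$ of pairwise disjoint subsets of $[1,n]$ with $|B_i|=q_i$, each a union of cycles of $w_\lambda$. We recall the following facts (Solomon in characteristic $0$; Atkinson–Pfeiffer–van Willigenburg in characteristic $p$).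

(a) For $\lambda\in\mathcal P(n)$ the rule $\Xi_q\mapsto\varphi_q(\lambda)$ is an algebra homomorphism $\mathcal D_K(\mathfrak S_n)\to K$. The resulting one-dimensional modules $M_{\lambda,K}$ are a complete set of pairwise non-isomorphic simple modules.

(b) Let $\Lambda_p^+(n)\subseteq\mathcal P(n)$ be the set of $p$-regular partitions: no part occurs $p$ or more times. For $\lambda\in\mathcal P(n)$, let $\lambda^{\langle p\rangle}\in\Lambda_p^+(n)$ be obtained by repeatedly replacing $p$ equal parts $a,\dots,a$ by one part $pa$; write $\delta\sim_p\lambda$ if $\delta^{\langle p\rangle}=\lambda^{\langle p\rangle}$. Then $\varphi_q(\delta)\equiv\varphi_q(\delta^{\langle p\rangle})\pmod p$. The rules $\Xi_q\mapsto\varphi_q(\lambda)\bmod p$, $\lambda\in\Lambda_p^+(n)$, give one-dimensional modules $M_{\lambda,F}$ that form a complete set of pairwise non-isomorphic simple $\mathcal D_F(\mathfrak S_n)$-modules.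

For example, if $p=2$ then $(1,1,1,1)\sim_2(2,1,1)\sim_2(2,2)\sim_2(4)$, and $\Lambda_2^+(4)=\{(4),(3,1)\}$. (Modules carry a field as second index; $M_q$ with a composition $q$ is a quasisymmetric function.)

The Ext quiver of a finite-dimensional algebra has one vertex per simple left module and $\dim\mathrm{Ext}^1(S_v,S_w)$ arrows from $v$ to $w$. Let $Q_{n,p}$ be the Ext quiver of $\mathcal D_F(\mathfrak S_n)$, with vertices $\Lambda^+_p(n)$, and $Q_{n,\infty}$ that of $\mathcal D_K(\mathfrak S_n)$, with vertices $\mathcal P(n)$. Write $n^Q_{v,w}$ for the number of arrows $v\to w$, and $(\lambda,p)=1$ if $p$ divides no part of $\lambda$. The following conjecture is from Karin Erdmann, Kay Jin Lim, "The Representation Type of the Descent Algebras of Type $\mathbb A$", arXiv:2407.06471 (2024). For $\lambda,\mu\in\Lambda_p^+(n)$: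

(i) if $\lambda=\mu$, then $n^{Q_{n,p}}_{\lambda,\lambda}>0$ if and only if $(\lambda,p)\ne1$;

(ii) if $\lambda\neq\mu$, there is an arrow $\lambda\to\mu$ in $Q_{n,p}$ if and only if there are $\delta\sim_p\lambda$, $\gamma\sim_p\mu$ in $\mathcal P(n)$ with an arrow $\delta\to\gamma$ in $Q_{n,\infty}$; in this case $n^{Q_{n,p}}_{\lambda,\mu}=1$.

The conjecture is true. From now on *coprime* means prime to $p$. For a coprime $m\ge1$ and a partition $\nu$ put $N_m(\nu)=\sum_{k\ge0}p^k\cdot\#\{\text{parts of }\nu\text{ equal to }mp^k\}$.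

**Theorem.** Let $\lambda,\mu\in\Lambda_p^+(n)$.

1. $n^{Q_{n,p}}_{\lambda,\lambda}=\sum_{p\nmid a}\max\{k\ge0:ap^k\text{ is a part of }\lambda\}$, where a term is $0$ if $\lambda$ has no part of the form $ap^k$. In particular it is $>0$ iff $(\lambda,p)\ne1$.
2. Let $\lambda\ne\mu$. Then $n^{Q_{n,p}}_{\lambda,\mu}\le1$. Up to a global reversal of all arrows (depending only on the convention for multiplying permutations), it equals $1$ iff there are $b\ne c$ and a partition $\nu$ with $\lambda\sim_p\{b,c\}\cup\nu$ and $\mu\sim_p\{b+c\}\cup\nu$; the pair $\{b,c\}$ is then unique. It equals $1$ iff there are $\delta\sim_p\lambda$, $\gamma\sim_p\mu$ with an arrow $\delta\to\gamma$ in $Q_{n,\infty}$.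

Hence (i) and (ii) hold. Besides the facts above we use the Poincaré–Birkhoff–Witt theorem (PBW) and $T(V)=U(\mathrm{Lie}(V))$ for free Lie algebras over a field.

## 3. Extensions of one-dimensional modules as solutions of (4)

**Step 1: the product in coordinates.** The purpose is to replace permutations by matrices. Let $A_n=A_{n,R}$ be free over $R$ with basis $H_q$, $q$ a composition of $n$, and product
$$H_q*H_r=\sum_NH_{\mathrm{read}(N)},$$
the sum over nonnegative integer matrices $N$ with row sums $q$ and column sums $r$, where $\mathrm{read}(N)$ lists the nonzero entries row by row. For example $H_{(1,2)}*H_{(1,2)}=H_{(1,2)}+H_{(1,1,1)}$, from the matrices with rows $(1,0),(0,2)$ and $(0,1),(1,1)$.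

Let $w$ act on words of length $n$ by $x\cdot w=x_{w(1)}\cdots x_{w(n)}$. If $(uv)(i)=u(v(i))$, this is a right action, and $R\mathfrak S_n$ acts faithfully on words with distinct letters. A permutation $w$ with $\mathrm{Des}(w)\subseteq J_q$ is increasing on the consecutive blocks of sizes $q_1,\dots,q_k$, so $x\cdot\Xi_q=\sum_Bx|_{B_1}\cdots x|_{B_k}$ over ordered set partitions $B$ of $[1,n]$ with $|B_i|=q_i$. Applying $\Xi_r$ as well,
$$x\cdot\Xi_q\cdot\Xi_r=\sum_{B,C}x|_{B_1\cap C_1}x|_{B_2\cap C_1}\cdots x|_{B_1\cap C_2}x|_{B_2\cap C_2}\cdots .$$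
Group by the matrix $N=(|C_j\cap B_i|)_{j,i}$, which has row sums $r$ and column sums $q$. For fixed $N$ the nonempty sets $C_j\cap B_i$, read row by row, run over all ordered set partitions with sizes $\mathrm{read}(N)$, so the contribution is $x\cdot\Xi_{\mathrm{read}(N)}$. Hence $\Xi_q\Xi_r$ corresponds to $H_r*H_q$. So $*$ is associative, and via $\Xi_q\leftrightarrow H_q$ we have $\mathcal D_R\cong A_n^{op}$ with this convention and $\mathcal D_R\cong A_n$ with the opposite one.

Taking dual spaces turns left $A_n$-modules into left $A_n^{op}$-modules, keeps the character of a one-dimensional module, and reverses short exact sequences. So passing from $A_n$ to $A_n^{op}$ reverses all arrows of $Q_{n,p}$ and $Q_{n,\infty}$ simultaneously, which does not affect the conjecture. From now on we work with left $A_n$-modules. The identity of $A_n$ is $H_n$: a matrix with one row reads as its column sums, and a matrix with one column reads as its row sums.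

**Step 2: transposing the product.** The purpose is to identify the dual of $*$ with $\Delta$. Identify a functional $D$ on $A_n$ with $f=\sum_qD(H_q)M_q$, so $\langle M_q,H_r\rangle=\delta_{qr}$. The value of the transpose of $*$ on $M_s$ at $H_q\otimes H_r$ is the number of matrices $N$ with row sums $q$, column sums $r$ and $\mathrm{read}(N)=s$. In such an $N$ row $i$ reads a consecutive block $s^i$ of $s$ with $|s^i|=q_i$, its entries placed in increasing columns. The number of placements with column sums $r$ is the coefficient of $x_1^{r_1}x_2^{r_2}\cdots$ in $\prod_iM_{s^i}$, i.e. of $M_r$. This is (1), so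
$$\langle\Delta f,h\otimes k\rangle=\langle f,h*k\rangle,\qquad \varepsilon(f)=\langle f,H_n\rangle\quad(f\in\mathrm{QSym}_{R,n}).$$
The character $\Xi_q\mapsto\varphi_q(\lambda)$ is the function $p_\lambda$: the coefficient of $x_1^{q_1}\cdots x_k^{q_k}$ in $\prod_ip_{\lambda_i}$ counts the ways to distribute the cycles over sets $B_1,\dots,B_k$ of sizes $q_i$.

**Step 3: extensions.** The purpose is to reach (4). Let $\chi_\lambda$ be the character of $M_\lambda$. An extension $0\to M_\mu\to E\to M_\lambda\to0$ has a basis $e_1,e_2$ with $ae_1=\chi_\mu(a)e_1$ and $ae_2=\chi_\lambda(a)e_2+D(a)e_1$. Associativity says $D(a*b)=\chi_\mu(a)D(b)+D(a)\chi_\lambda(b)$ (and this forces $D(1)=2D(1)$, so $D(1)=0$). Replacing $e_2$ by $e_2+te_1$ changes $D$ by $t(\chi_\mu-\chi_\lambda)$. By Step 2 the condition on $D$ is (4) for the corresponding $f$, so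
$$\mathrm{Ext}^1(M_\lambda,M_\mu)\cong P_{\mu,\lambda}/\langle p_\mu-p_\lambda\rangle, \tag{5}$$
over $F$ and over $K$ alike.

**Step 4: the ground field.** The system (4) over $F$ has coefficients in $\mathbb F_p$, so the dimensions in (5) do not change if we take $F=\mathbb F_p$. We do so from now on. Then $f\mapsto f^p$ is $F$-linear on any commutative $F$-algebra.

Write $S=\mathrm{QSym}_F=\bigoplus_nS_n$. Since taking $p$-th powers is additive, $M_q^p=M_{pq}$. In particular $p_{pa}=p_a^p$, hence $p_{mp^k}=p_m^{p^k}$ and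
$$p_\nu=\prod_{p\nmid m}p_m^{N_m(\nu)}. \tag{6}$$
We will see in Lemma 3 that the $p_m$ ($p\nmid m$) are algebraically independent. Let $\Gamma$ be the free abelian group of Laurent monomials in them, and $\Gamma^+$ the set of monomials with exponents $\ge0$. Replacing $p$ parts $a$ by $pa$ changes no $N_m$. For a $p$-regular $\nu$ the multiplicities of the parts $mp^k$ are the base-$p$ digits of $N_m(\nu)$, so $\nu$ is determined by all $N_m(\nu)$. Hence
$$\delta\sim_p\lambda\iff p_\delta=p_\lambda\text{ in }\Gamma. \tag{7}$$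
The implication "$\Rightarrow$" needs only (6).

## 4. The quivers for $n=2$ and $n=3$, and four arrows for $n=4$

For $n=2$, $p=2$, the only vertex is $(2)$. Let $f=\alpha M_{(2)}+\beta M_{(1,1)}$. Since $\Delta M_{(1,1)}=M_{(2)}\otimes M_{(1,1)}+M_{(1,1)}\otimes(M_{(2)}+2M_{(1,1)})$, the equation $\Delta f=p_2\otimes f+f\otimes p_2$ says
$$\alpha=2\alpha,\qquad 2\beta=0. \tag{8}$$
In characteristic $2$ this gives $\alpha=0$ and $\beta$ free, so there is one loop, spanned by $M_{(1,1)}=(p_1^2-p_2)/2=L_1$.

For $n=3$ all simple modules are one-dimensional, so the total number of arrows, $\dim(\mathrm{rad}/\mathrm{rad}^2)$, is at most $\dim\mathrm{rad}=4-\#\{\text{simples}\}$.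

* $p=2$: vertices $(3)$ and $(2,1)\sim_2(1,1,1)$. By (3), $L_1p_1$ gives a loop at $(2,1)$, as $p_1^3=p_2p_1$. By (2), $M_{(1,2)}$ gives an arrow $(2,1)\to(3)$; it is not a multiple of $p_3-p_2p_1=-M_{(2,1)}-M_{(1,2)}$. The bound is $2$, so these are all.
* $p=3$: vertices $(3)\sim_3(1,1,1)$ and $(2,1)$. Now $L_1=M_{(1,2)}+M_{(2,1)}+2M_{(1,1,1)}$ gives a loop at $(3)$, and $M_{(1,2)}$ gives $(2,1)\to(3)$. The bound is $2$, so these are all.
* $p\ge5$: three vertices, the bound is $1$, and $M_{(1,2)}$ gives the arrow $(2,1)\to(3)$.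

For $n=4$, $p=2$, the vertices are $(4)$ and $(3,1)$, with $p_{(4)}=p_1^4$. We find two independent loops at $(4)$: $L_1p_1^2$, and $L_1^2=M_{(2,2)}$, which by (2) satisfies $\Delta M_{(2,2)}=M_{(2,2)}\otimes p_2^2+p_4\otimes M_{(2,2)}$ with $p_2^2=p_4$. The function $M_{(1,3)}$ gives $(3,1)\to(4)$. In the other direction $f=M_{(1,2)}p_1$ satisfies $\Delta f=p_3p_1\otimes f+f\otimes p_1^2p_2$ with $p_1^2p_2=p_4$, so it gives $(4)\to(3,1)$; this uses the non-regular partition $(2,1,1)\sim_2(4)$. (Neither $M_{(1,3)}$ nor $M_{(1,2)}p_1=M_{(1,3)}+M_{(2,2)}+2M_{(1,1,2)}+M_{(1,2,1)}$ is symmetric, so neither is a multiple of a difference of power sums.)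

## 5. Reduction of integral solutions, and what it cannot see

The sensible first approach compares (4) over $\mathbb Z$ with (4) modulo $p$. It gives a true inequality.

**Lower bound.** Let $\lambda\ne\mu$ in $\Lambda_p^+(n)$, $\delta\sim_p\lambda$, $\gamma\sim_p\mu$, and suppose there is an arrow $\delta\to\gamma$ in $Q_{n,\infty}$. Then $n^{Q_{n,p}}_{\lambda,\mu}\ne0$.

This is one of the facts that the problem allows us to quote; here is an argument with (4). The system (4) for $(\gamma,\delta)$ is defined over $\mathbb Z$. As $\lambda\neq\mu$, also $\delta\ne\gamma$, and $p_\gamma\ne p_\delta$ over $K$ since the characters in (a) are distinct. By (5) the solution space over $K$ has dimension at least $2$, so $P_{\gamma,\delta}(\mathbb Z)$ has rank at least $2$. As the kernel of an integral linear map it is a pure sublattice of $\mathrm{QSym}_{\mathbb Z,n}$, so its reduction modulo $p$ has dimension at least $2$. By "$\Rightarrow$" in (7) this reduction lies in $P_{\mu,\lambda}(F)$, and (5) gives $n^{Q_{n,p}}_{\lambda,\mu}\ge1$.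 $\square$

The approach stops here, because a linear system over $\mathbb Z$ may gain solutions modulo $p$. System (8) shows it: over $\mathbb Z$ it has only the zero solution, modulo $2$ it has a line of solutions. So reduction gives no upper bound, and (i) and the hard half of (ii) are upper bounds.

A second natural approach is to test a solution $f$ on a small supply of elements of $A_n$ on which (4) forces most values to vanish. This is the way that works, but it meets an obstacle at $p$-th powers, which we exhibit in Section 11. The route is as follows.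

* Divide by $p_\lambda$: then $u=f/p_\lambda$ satisfies $\Delta u=\chi\otimes u+u\otimes1$ with $\chi=p_\mu/p_\lambda$, in a ring in which power sums are invertible.
* Test $u$ on the elements $H_{n-j}y$ with $y$ primitive for a second coproduct, on the dual side. The values vanish on certain commutators and $p$-th powers (Section 8), and a lemma on free Lie algebras (Section 9) shows that all values are determined by those at a short list of $y$, which the $M_{(b,c)}$ and $L_a$ detect.
* After subtracting these, all tested values are $0$. Then what is left is a polynomial in $p$-th powers over the ring of Laurent polynomials in the power sums (Section 12), and it is, up to a multiple of $1-\chi$, itself the $p$-th power of a solution. Induct.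

## 6. A Hopf algebra dual to $\mathrm{QSym}$ and two identities

This section sets up the dual side. Let $B=F\langle H_1,H_2,\dots\rangle$ be the free associative algebra, $\deg H_i=i$, $H_0=1$, $H_i=0$ for $i<0$, $H_q=H_{q_1}\cdots H_{q_k}$. So $B_n=A_n$ as vector spaces. Let $\Delta_e$ be the algebra map $B\to B\otimes B$ with $\Delta_eH_n=\sum_iH_i\otimes H_{n-i}$; it is coassociative. Comparing coefficients of monomials:

* $\Delta_e$ is dual to the product of $S$: $\langle fg,h\rangle=\langle f\otimes g,\Delta_eh\rangle$. Indeed, the coefficient of $M_r$ in $M_sM_t$ is the number of ways to write $r$ as a sum of two vectors whose nonzero entries read $s$ and $t$, and this is the coefficient of $H_s\otimes H_t$ in $\Delta_eH_r=\prod_j\sum_iH_i\otimes H_{r_j-i}$.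
* Concatenation in $B$ is dual to $f\mapsto f(X+Y)$, evaluation at the ordered sum of alphabets, since $M_s(X+Y)=\sum_{s=s's''}M_{s'}(X)M_{s''}(Y)$.

Put $h*k=0$ if $\deg h\ne\deg k$. Write $H=\sum_{n\ge0}H_n$; formulas with $H$ are read degree by degree. We have $\Delta_eH=H\otimes H$ and $h*H=h$.

**(P1)** $(hh')*k=\sum(h*k')(h'*k'')$, where $\Delta_ek=\sum k'\otimes k''$.

*Proof.* For $k=H_r$ the $l$-fold coproduct is $\sum_N\bigotimes_{i=1}^l\prod_jH_{N_{ij}}$ over all nonnegative integer matrices with $l$ rows and column sums $r$. So for $q=(q_1,\dots,q_l)$,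
$$H_q*k\text{ is the product of the tensor factors of the degree-}(q_1,\dots,q_l)\text{ part of the }l\text{-fold coproduct of }k. \tag{9}$$
For $h=H_q$, $h'=H_{q'}$, coassociativity gives (P1): split the factors into the first $\ell(q)$ and the last $\ell(q')$. $\square$

**(P2)** $\Delta_e(h*k)=\sum(h'*k')\otimes(h''*k'')$.

*Proof.* Pair both sides with $f\otimes g$: this is $\Delta(fg)=\Delta(f)\Delta(g)$. $\square$

An element $y\in B_j$, $j>0$, is *primitive* if $\Delta_ey=y\otimes1+1\otimes y$; $\mathrm{Prim}_j$ is the space of these. If $y\in\mathrm{Prim}_j$ and $h\in B_j$, then $y*h\in\mathrm{Prim}_j$: by (P2), $\Delta_e(y*h)=\sum(y*h')\otimes(1*h'')+(1*h')\otimes(y*h'')$, and since $1*h''=0$ unless $\deg h''=0$, only $h\otimes1$ contributes to the first sum and only $1\otimes h$ to the second. Commutators and $p$-th powers of primitives are primitive.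

Let $I\subset S$ be the augmentation ideal (positive degrees). By $\langle fg,y\rangle=\langle f\otimes g,\Delta_ey\rangle$, $\mathrm{Prim}_j$ is the annihilator of $(I^2)_j$ in $B_j$, so $(I/I^2)_j=\mathrm{Prim}_j^*$.

*Examples.* $[H_1,H_2]$ is primitive in every characteristic: $H_1$ is primitive, and the bracket of $H_1\otimes1+1\otimes H_1$ with $H_1\otimes H_1$ is $0$. For $p=2$: $H_1^2\in\mathrm{Prim}_2$, while $H_2$ is not primitive; and $H_3+H_2H_1+H_1^3\in\mathrm{Prim}_3$, since the mixed terms of the three coproducts are $H_1\otimes H_2+H_2\otimes H_1$, then $H_2\otimes H_1+H_1^2\otimes H_1+H_1\otimes H_1^2+H_1\otimes H_2$, then $3H_1^2\otimes H_1+3H_1\otimes H_1^2$, with sum $0$ modulo $2$.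

## 7. Leading terms of primitives, and freeness of $S$

The aim is to determine the leading terms of primitives of $B$, and to see that $S$ is a polynomial ring.

**Definition.** Let $B^{\ge k}=\mathrm{span}\{H_q:\ell(q)\ge k\}$. This filtration is multiplicative and compatible with $\Delta_e$. Its associated graded algebra is the free associative algebra $T$ on letters $1,2,3,\dots$, where the letter $a$ is the class of $H_a$ and has degree $a$. Since $\Delta_eH_a-H_a\otimes1-1\otimes H_a$ has total length $2$, the letters are primitive in $T$.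

If $y\in B^{\ge k}\setminus B^{\ge k+1}$ is homogeneous, its class in length $k$ is its *leading term*. Let $\mathrm{Lie}\subset T$ be the free Lie algebra on the letters, so $T=U(\mathrm{Lie})$, and $l_j=\dim\mathrm{Lie}_j$. By PBW
$$\sum_n\dim S_n\,t^n=\sum_n\dim T_n\,t^n=\prod_j(1-t^j)^{-l_j}. \tag{10}$$
Everything in $T$ is graded by *content*, the multiset of letters: $[1,[1,3]]$ has content $\{1,1,3\}$.

**The primitives of $T$.** Let $\mathcal R$ be the space of primitives of $T$, and choose an ordered content-homogeneous basis of $\mathrm{Lie}$. Then the elements $z^{p^i}$, $i\ge0$, $z$ in this basis, form a basis of $\mathcal R$. Indeed, for ordered PBW monomials $\Delta(z^{\mathbf n})=\sum_{\mathbf m}\binom{\mathbf n}{\mathbf m}z^{\mathbf m}\otimes z^{\mathbf n-\mathbf m}$. So in the graded dual algebra the dual basis satisfies $\xi_{\mathbf m}\xi_{\mathbf m'}=\binom{\mathbf m+\mathbf m'}{\mathbf m}\xi_{\mathbf m+\mathbf m'}$. The square of the augmentation ideal is spanned by those $\xi_{\mathbf n}$ for which some $\binom{\mathbf n}{\mathbf m}$,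 $\mathbf m\ne0,\mathbf n$, is nonzero in $F$. If $\mathbf n$ has two nonzero entries, take for $\mathbf m$ one of them: the coefficient is $1$. If $\mathbf n$ has a single entry $e$, all $\binom em$ with $0<m<e$ vanish modulo $p$ iff $e$ is a power of $p$. The primitives are the annihilator of this square.

Let $\mathfrak k\subset\mathcal R$ be the sum of the content components $\mathcal R_\sigma$ in which not all letters of $\sigma$ are divisible by $p$. Let $\mathfrak k_j$ be its part of degree $j$, and $\mathfrak k_{j,k}$ the part of degree $j$ and length $k$.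

**Lemma 1.** $\mathrm{gr}\,\mathrm{Prim}_j=\mathfrak k_j$, $\dim\mathrm{Prim}_j=l_j$, and $S$ is a polynomial ring on any lift of a homogeneous basis of $I/I^2$.

*Proof.* The leading term of a primitive $y$ is primitive in $T$. Moreover $\langle y,M_{pr}\rangle=\langle y,M_r^p\rangle=0$, since $M_r^p\in I^2$. So no $H_q$ with all parts divisible by $p$ occurs in $y$, and $\mathrm{gr}\,\mathrm{Prim}_j\subset\mathfrak k_j$.

Next we compute $\dim\mathfrak k_j$. By the basis above $\dim\mathcal R_j=\sum_{i\ge0,\,p^i\mid j}l_{j/p^i}$. The part of $\mathcal R_j$ with all letters divisible by $p$ consists of the primitives of degree $j$ in the free algebra on $p,2p,3p,\dots$; rescaling letters, its dimension is $\dim\mathcal R_{j/p}$ ($0$ if $p\nmid j$). Subtracting, $\dim\mathfrak k_j=l_j$. So $d_j:=\dim(I/I^2)_j=\dim\mathrm{Prim}_j\le l_j$.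

The polynomial ring on a lifted basis of $I/I^2$ surjects onto $S$. Hence, coefficientwise,
$$\prod(1-t^j)^{-d_j}\ \ge\ \mathrm{Hilb}(S)=\prod(1-t^j)^{-l_j}\ \ge\ \prod(1-t^j)^{-d_j}.$$
So equality holds everywhere, $d_j=l_j$ for all $j$, and the surjection is an isomorphism. $\square$

*Example.* For $p=2$, $\mathrm{Prim}_2=F\,H_1^2$: the leading term is the square of the letter $1$, while the letter $2$ is excluded from $\mathfrak k$.

**Definition.** Put $\mathfrak u_j=\mathrm{Prim}_j\cap B^{\ge2}$, $\mathfrak u=\bigoplus_j\mathfrak u_j$, and $\mathfrak u^{\ge k}=\bigoplus_j(\mathfrak u_j\cap B^{\ge k})$.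

By Lemma 1 every element of $\mathfrak k_{j,k}$ is the class of some primitive in $B^{\ge k}$. In particular we may choose

* for each coprime $a$, an element $\Psi_a\in\mathrm{Prim}_a$ with leading term the letter $a$; then $\mathrm{Prim}_a=\mathfrak u_a\oplus F\Psi_a$, while $\mathrm{Prim}_j=\mathfrak u_j$ for $p\mid j$, as $\mathfrak k_{j,1}=0$ there;
* for each $b<c$ not both divisible by $p$, an element $y_{bc}\in\mathfrak u_{b+c}$ with leading term $[b,c]$.

For $p=2$ one may take $\Psi_1=H_1$, $\Psi_3=H_3+H_2H_1+H_1^3$ and $y_{12}=[H_1,H_2]$. Note that $\Psi_a^p\in\mathfrak u_{pa}$ (its length is at least $p\ge2$), and that $z\in\mathfrak u_j$ implies $z^p\in\mathfrak u_{pj}$.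

## 8. Commutators and $p$-th powers in $A_n$

The aim is a set of relations in $A_n$ on which a solution of (4) will have to vanish.

For $z\in\mathrm{Prim}_j$ put $D_z(h)=h*(Hz)$. Since $\Delta_e(Hz)=Hz\otimes H+H\otimes Hz$ and $h*H=h$, (P1) gives $D_z(hh')=D_z(h)h'+hD_z(h')$. So $D_z$ is a derivation of $B$, and since $H_a$ is the identity of $A_a$,
$$D_z(H_a)=H_{a-j}z .$$
For example $D_z(H_4)=H_1z$ for $z=[H_1,H_2]$. Put $\alpha_z^{(n)}=H_{n-j}z\in A_n$ (zero if $n<j$). Then $h*\alpha_z^{(n)}=D_z(h)$ for $h\in A_n$.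

Let $y\in\mathfrak u_i$, $z\in\mathfrak u_j$, $i\le j$. Every $H_a$ occurring in $y$ has $a<i\le j$, because $y$ has length $\ge2$. So $D_z(y)=0$; likewise $D_z(z)=0$. Hence, with $\alpha_y=\alpha^{(n)}_y$ etc.,
$$\alpha_y*\alpha_z=D_z(H_{n-i}y)=H_{n-i-j}zy,\qquad \alpha_z*\alpha_y=D_y(H_{n-j}z)=H_{n-i-j}yz+H_{n-j}D_y(z),$$
and $\alpha_z^{*k}*\alpha_z=D_z(H_{n-kj}z^k)=H_{n-(k+1)j}z^{k+1}$ inductively. Therefore
$$\alpha_y*\alpha_z-\alpha_z*\alpha_y=-\bigl(H_{n-i-j}[y,z]+H_{n-j}D_y(z)\bigr),\qquad \alpha_z^{*p}=H_{n-pj}z^p. \tag{11}$$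
Here $[y,z]\in\mathfrak u_{i+j}$. Also $D_y(z)=z*(H_{j-i}y)$ is primitive by (P2), and $D_y$ does not decrease length, so $D_y(z)\in\mathfrak u_j$.

**Definition.** $\mathfrak m\subset\mathfrak u$ is the span of all $[y,z]+D_y(z)$ ($y\in\mathfrak u_i$, $z\in\mathfrak u_j$, $i\le j$) and all $z^p$ ($z\in\mathfrak u_j$).

## 9. Replacing a letter by a commutator in the free Lie algebra

In lowest length, $D_y$ for $y\equiv[b,c]$ replaces the letter $b+c$ by $[b,c]$. We need to know how many Lie elements arise this way. For $b\ne c$ let $D_{bc}$ be the derivation of $T$ with $(b+c)\mapsto[b,c]$ and all other letters $\mapsto0$. Write $[a_1,\dots,a_r,x]=[a_1,[a_2,\dots,[a_r,x]]]$.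

For any fixed letter $x$ of a content $\sigma$, $\mathrm{Lie}_\sigma$ is spanned by such right-normed brackets of letters with innermost letter $x$. Write a bracket monomial of length $>1$ as $\pm[u,v]$ with $x$ in $v$. The operator $\mathrm{ad}\,u$ is a noncommutative polynomial in the $\mathrm{ad}$'s of letters, and by induction on the length $v$ is a combination of right-normed brackets with innermost letter $x$.

**Lemma 2.** Let $k\ge3$ and let $\sigma$ be a content of length $k$ with not all letters divisible by $p$. Then $\mathrm{Lie}_\sigma\subset E_k$, the span of all $D_{bc}(\bar z)$ with $b\ne c$ not both divisible by $p$ and $\bar z\in\mathfrak k$ content-homogeneous of length $k-1$.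

*Proof.* Let $x$ be the largest letter of $\sigma$. By the spanning statement it suffices to treat $w=[a_1,\dots,a_{k-1},x]\ne0$ of content $\sigma$; then $a_{k-1}\ne x$.

**Observation (O).** The number $a_{k-1}+x$ exceeds all letters of $\sigma$, so $w=D_{a_{k-1},x}[a_1,\dots,a_{k-2},a_{k-1}+x]$. Hence $w\in E_k$ if

* (O1) $a_{k-1},x$ are not both divisible by $p$, and
* (O2) one of $a_1,\dots,a_{k-2},a_{k-1}+x$ is coprime.

**Case I: $x$ is coprime.** Then (O1) holds. If (O2) fails, then $a_1,\dots,a_{k-2}$ are divisible by $p$, and $b:=a_{k-1}$ satisfies $p\mid b+x$, so $b$ is coprime. Put $a=a_{k-2}$. By the Jacobi identity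
$$[a,[b,x]]=[b,[a,x]]-[x,[a,b]].$$
The element $[a_1,\dots,a_{k-3},b,a,x]$ is in $E_k$ by (O), since $x$ and $a+x$ are coprime. It remains to treat $[a_1,\dots,a_{k-3},[x,[a,b]]]$. Put $i=a+b$. It is coprime, hence different from $a_1,\dots,a_{k-3}$; also $a\ne b$, and $a,b$ are not both divisible by $p$.

* If $i\ne x$, the element equals $D_{ab}[a_1,\dots,a_{k-3},x,i]\in E_k$.
* If $i=x$, then $0\equiv b+x\equiv2b$, so $p=2$. Take $\bar z=[a_1,\dots,a_{k-3},x^2]$. As $x^2$ is primitive in characteristic $2$, $\bar z$ is primitive; it has length $k-1$ and contains the coprime letter $x$, so $\bar z\in\mathfrak k$. Since $D_{ab}(x^2)=[a,b]x+x[a,b]=[x,[a,b]]$ in characteristic $2$ and $D_{ab}(a_m)=0$ for $m\le k-3$, the element is $D_{ab}\bar z\in E_k$.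

**Case II: $p\mid x$.** Some $a_l$ is coprime. If $a_{k-1}$ is coprime, so is $a_{k-1}+x$, and (O) applies. Otherwise let $t\le k-2$ be the largest index with $c:=a_t$ coprime. We show $w\in E_k$ by downward induction on $c\le x$, for all brackets of content $\sigma$ with innermost letter $x$ whose coprime letter nearest to $x$ is $c$. Since $\mathrm{ad}\,c$ is a derivation,
$$[c,a_{t+1},\dots,a_{k-1},x]=[a_{t+1},\dots,a_{k-1},c,x]+\sum_{l=t+1}^{k-1}[a_{t+1},\dots,a_{l-1},[[c,a_l],[a_{l+1},\dots,a_{k-1},x]]].$$
Prefix everything by $a_1,\dots,a_{t-1}$. The first term is in $E_k$ by (O), as $c$ and $c+x$ are coprime. For the $l$-th term put $i=c+a_l$. As $p\mid a_l$, $i$ is coprime, $i>c$ and $c\ne a_l$. Let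
$$\bar z=[a_1,\dots,a_{t-1},a_{t+1},\dots,a_{l-1},i,a_{l+1},\dots,a_{k-1},x]\in\mathfrak k,$$
of length $k-1$. The letters $a_{t+1},\dots,a_{k-1},x$ are divisible by $p$, so besides the displayed $i$ the letter $i$ can occur in $\bar z$ only as some $a_m$ with $m<t$. Hence $D_{c,a_l}\bar z$ equals the $l$-th term plus, for each $m<t$ with $a_m=i$, the bracket obtained from $\bar z$ by replacing $a_m$ by $[c,a_l]$. Expand $[[c,a_l],\cdot]=[c,[a_l,\cdot]]-[a_l,[c,\cdot]]$ in these extra terms. They become combinations of right-normed brackets with innermost letter $x$, of content $\sigma$ (the displayed $i$ takes the place of the letter $a_m=i$ of $\sigma$), in which the coprime letter nearest to $x$ is the displayed $i$. As $i$ is a letter of $\sigma$ we have $c<i\le x$. These brackets are in $E_k$ by (O) if that letter is adjacent to $x$, and by induction otherwise. (If $i$ is not a letter of $\sigma$ there are no extra terms.) Hence every $l$-th term, and so $w$, lies in $E_k$. $\square$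

## 10. Functionals on $\mathfrak u$ that vanish on $\mathfrak m$

The next statement says that such a functional is determined by its values at the $y_{bc}$ and the $\Psi_a^p$.

**Proposition 1.** Let $\theta:\mathfrak u\to F$ be linear, vanishing on $\mathfrak m$, on all $y_{bc}$ ($b<c$ not both divisible by $p$), on all $\Psi_a^p$ ($p\nmid a$), and on $\mathfrak u_j$ for $j>N$. Then $\theta=0$.

*Proof.* We show $\theta(\mathfrak u^{\ge k})=0$ by descending induction on $k$. It holds for $k>N$, as length $\le$ degree. Let $k\ge2$, $Y\in\mathfrak u_j\cap B^{\ge k}$, and let $\bar Y\in\mathfrak k_{j,k}$ be its class in length $k$. By the basis of $\mathcal R$, $\bar Y$ is a combination of elements of $\mathrm{Lie}_\sigma$, with $\sigma$ of degree $j$ and length $k$ and not all letters divisible by $p$, and of elements $(\bar z')^p$ with $\bar z'=\bar z^{p^{i-1}}\in\mathfrak k_{j/p,k/p}$, $\bar z\in\mathrm{Lie}$ content-homogeneous, $i\ge1$. For each of these we exhibit an element of $\ker\theta$ in $\mathfrak u_j\cap B^{\ge k}$ with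 this class in length $k$.

* $(\bar z')^p$ with $\bar z'$ of length $\ge2$: lift $\bar z'$ to $z'\in\mathfrak u_{j/p}$ by Lemma 1. Then $z'^p\in\mathfrak m$ has class $\bar z'^p$.
* $(\bar z')^p$ with $\bar z'$ of length $1$: $\bar z'$ is a multiple of a coprime letter $a$, and $\bar z'^p$ is a multiple of the leading term of $\Psi_a^p$.
* $\mathrm{Lie}_\sigma$ with $k=2$: these are multiples of $[b,c]$ with $b\ne c$ not both divisible by $p$, the leading term of $y_{bc}$ or $-y_{cb}$.
* $\mathrm{Lie}_\sigma$ with $k\ge3$: each $D_{bc}\bar z$ in Lemma 2 is content-homogeneous, so by projection to content $\sigma$ every element is a combination of such $D_{bc}\bar z$ of content $\sigma$; then $\bar z$ has degree $j$. We may assume that $\bar z$ contains the letter $i=b+c$, since otherwise $D_{bc}\bar z=0$. Let $y\in\mathfrak u_i$ be a lift of $[b,c]$ and $z\in\mathfrak u_j$ a lift of $\bar z$ in $B^{\ge k-1}$ (possible as $k-1\ge2$). Since $\bar z$ contains $i$ and has length $\ge2$, $i<j$. We have $D_y(H_i)=y\equiv[H_b,H_c]$ modulo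 $B^{\ge3}$, $D_y(H_a)=H_{a-i}y\in B^{\ge3}$ for $a>i$, and $D_y(H_a)=0$ for $a<i$. So $D_y(z)\in\mathfrak u_j\cap B^{\ge k}$ has class $D_{bc}\bar z$ in length $k$. Moreover $[y,z]+D_y(z)\in\mathfrak m$ and $[y,z]\in\mathfrak u^{\ge k+1}$, so $\theta(D_y(z))=-\theta([y,z])=0$ by induction.

So $Y$ is congruent modulo $\mathfrak u^{\ge k+1}$ to an element of $\ker\theta$, and $\theta(Y)=0$ by induction. For $k=2$ this is the claim. $\square$

## 11. Generators of $S$, inverted power sums, and first-order values

Now we return to $S$. We choose generators adapted to $M_{(b,c)}$ and $L_a$.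

**Lemma 3.** $S$ has polynomial generators consisting of the $p_m$ ($p\nmid m$) and a set $\Sigma=\bigcup_j\Sigma_j$, where $\Sigma_j\subset S_j$ restricts to a basis of $\mathfrak u_j^*$, and $\Sigma$ contains all $M_{(b,c)}$ ($b<c$, not both divisible by $p$) and all $L_a$ ($p\nmid a$).

*Proof.* The function $p_m=M_{(m)}$ vanishes on $B^{\ge2}$, and $\langle p_m,\Psi_m\rangle=1$ for $p\nmid m$. So if $\Sigma_j$ restricts to a basis of $\mathfrak u_j^*$, then $\Sigma_j$, together with $p_j$ if $p\nmid j$, restricts to a basis of $\mathrm{Prim}_j^*=(I/I^2)_j$, and Lemma 1 applies. It remains to see that the listed elements of degree $j$ are independent on $\mathfrak u_j$; they can then be completed, since every functional on $\mathfrak u_j\subset B_j$ is the restriction of an element of $S_j$.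

For $b+c=b'+c'=j$, $b<c$, $b'<c'$, we have $\langle M_{(b',c')},y_{bc}\rangle=\delta_{(b,c),(b',c')}$, because the length-$2$ part of $y_{bc}$ is $H_bH_c-H_cH_b$. For any $b<c$ with $b+c=pa$, $\langle M_{(b,c)},\Psi_a^p\rangle=0$, since $\Psi_a^p$ has length $\ge p$, and for $p=2$ its length-$2$ part is $H_aH_a$. Finally, as concatenation is dual to sums of alphabets, $\langle L_a,\Psi_a^p\rangle$ is the pairing of $\Psi_a^{\otimes p}$ with the multidegree $(a,\dots,a)$ part of
$$L_a(X_1+\dots+X_p)=\tfrac1p\Bigl(\bigl(\textstyle\sum p_a(X_i)\bigr)^p-\sum p_{pa}(X_i)\Bigr),$$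
which is $\frac{p!}p\prod_ip_a(X_i)$. So
$$\langle L_a,\Psi_a^p\rangle=(p-1)!=-1. \tag{12}$$
Hence the matrix of pairings of the listed functionals with the $y_{bc}$ and $\Psi_a^p$ of degree $j$ is triangular and invertible. $\square$

In particular the $p_m$ ($p\nmid m$) are algebraically independent, as promised. Let
$$S'=S[p_m^{-1}:p\nmid m]=F[p_m^{\pm1}][\Sigma].$$
The maps $\varepsilon$ and $\Delta$ extend to $S'$, with $\varepsilon(p_m)=1$ and $\Delta p_m=p_m\otimes p_m$, and coassociativity and the counit property persist. $S'$ and $S'\otimes S'$ are localizations of polynomial rings, hence domains. By (6) every $p_a$ is a unit of $S'$.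

**Definition.** For $y\in\mathrm{Prim}_j$ put $\partial_y(f)=\langle f,H_{n-j}y\rangle$ for $f\in S_n$, extended linearly to $S$.

As $\Delta_e(Hy)=Hy\otimes H+H\otimes Hy$ and $\langle f,H\rangle=\varepsilon(f)$,
$$\partial_y(fg)=\partial_y(f)\varepsilon(g)+\varepsilon(f)\partial_y(g).$$
So $\partial_y$ is an $\varepsilon$-derivation and extends to $S'$. Let $y\in\mathfrak u$. Then $\partial_y(p_m)=0$, since $H_{m-j}y\in B^{\ge2}$. So $\partial_y$ kills $\Gamma$, and
$$\partial_y(\gamma g)=\partial_y(g)\qquad(\gamma\in\Gamma,\ g\in S'). \tag{13}$$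

Here is the exact point at which testing on these elements fails to determine a solution. For $p=2$, $n=4$, the solution $M_{(2,2)}=L_1^2$ of Section 4 satisfies $\partial_y(L_1^2)=2\varepsilon(L_1)\partial_y(L_1)=0$ for every primitive $y$. In general an $\varepsilon$-derivation kills all $p$-th powers. So vanishing of all values $\partial_y(u)$ will not give $u=0$; the next section shows what it gives.

## 12. One-sided invariant derivations and $p$-th powers

For $y\in\mathfrak u$ put
$$L_y=(\partial_y\otimes\mathrm{id})\Delta,\qquad R_y=(\mathrm{id}\otimes\partial_y)\Delta .$$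
These are derivations of $S'$: with $\Delta f=\sum f'\otimes f''$, $\Delta g=\sum g'\otimes g''$ we get $L_y(fg)=\sum(\partial_y(f')\varepsilon(g')+\varepsilon(f')\partial_y(g'))f''g''=L_y(f)g+fL_y(g)$, and similarly for $R_y$. They kill all $p_m^{\pm1}$.

**Lemma 4.** If $w\in S'$ and $L_yw=0$ for all $y\in\mathfrak u$, then $w\in W:=F[p_m^{\pm1}][s^p:s\in\Sigma]$. Conversely every $R_y$, $y\in\mathfrak u$, kills $W$.

*Proof.* The last statement is clear, since $R_y$ is a derivation killing $p_m^{\pm1}$ and $p$-th powers. For the first we show that the matrices $(L_y(s))$ are invertible degree by degree. Let $y\in\mathfrak u_j$ and $s\in\Sigma$. If $\deg s<j$, then $L_y(s)=0$, since $\Delta s\in S_{\deg s}\otimes S_{\deg s}$. Now let $\deg s=j$.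

**Step 1: a formula for $L_y(s)$.** Let $\rho:B\to B\otimes S$ be the algebra map with $\rho(H_a)=\sum_{q\models a}H_q\otimes M_q$, the sum over all compositions of $a$. For $k\in B$, $(\mathrm{id}\otimes\langle\cdot,k\rangle)\rho(H_a)$ is the degree-$a$ component of $k$. For $H_r=H_{r_1}\cdots H_{r_l}$, we have $\rho(H_r)=\sum H_{q^1}\cdots H_{q^l}\otimes M_{q^1}\cdots M_{q^l}$ over $q^i\models r_i$, and since the product of $S$ is dual to $\Delta_e$, pairing the second factor with $h$ gives the product of the tensor factors of the degree-$(r_1,\dots,r_l)$ part of the $l$-fold coproduct of $h$. By (9) this is $H_r*h$. So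
$$y*h=(\mathrm{id}\otimes\langle\cdot,h\rangle)\rho(y),\qquad L_y(s)=(\langle s,\cdot\rangle\otimes\mathrm{id})\rho(y),$$
the second because both sides pair with $h\in B_j$ to $\langle s,y*h\rangle$.

**Step 2: invertibility.** By (P2), $y*h$ is primitive for every $h\in B_j$, so $\rho(y)\in\mathrm{Prim}_j\otimes S_j$. As $\rho(B^{\ge k})\subset B^{\ge k}\otimes S$, we get $\rho(\mathfrak u_j\cap B^{\ge k})\subset(\mathfrak u_j\cap B^{\ge k})\otimes S$. So $\rho$ extends to an $S'$-linear endomorphism of $\mathfrak u_j\otimes S'$ respecting the finite length filtration. Since $\rho(H_r)\equiv H_r\otimes p_{r_1}\cdots p_{r_l}$ modulo greater length, it acts on the part of content $\sigma$ of the associated graded module as multiplication by $\prod_{a\in\sigma}p_a$, a unit of $S'$. Hence it is invertible. In terms of the basis $(y_\alpha)$ of $\mathfrak u_j$ dual to $\Sigma_j=(s_\alpha)$, $\rho(y_\beta)=\sum_\alpha y_\alpha\otimes L_{y_\beta}(s_\alpha)$. So the matrix $(L_{y_\beta}(s_\alpha))$ is invertible over $S'$.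

**Step 3: conclusion.** Suppose some $\partial w/\partial s\ne0$, and let $j$ be the largest degree of such $s$. For $y\in\mathfrak u_j$ the generators of degree $<j$ do not contribute, so $0=L_yw=\sum_{s\in\Sigma_j}L_y(s)\,\partial w/\partial s$. By Step 2, $\partial w/\partial s=0$ for all $s\in\Sigma_j$, a contradiction. Hence all $\partial w/\partial s=0$, i.e. $w\in W$. $\square$

## 13. The characters $p_{b+c}/(p_bp_c)$

**Definition.** For $\chi\in\Gamma$ let $\mathcal P_\chi=\{u\in S':\Delta u=\chi\otimes u+u\otimes1\}$, the space of *twisted primitives* for $\chi$.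

Dividing (2) by $p_bp_c\otimes p_bp_c$ and (3) by $p_a^p\otimes p_a^p$ (with $p_{pa}=p_a^p$) gives
$$u_{bc}:=\frac{M_{(b,c)}}{p_bp_c}\in\mathcal P_{\chi_{bc}},\quad\chi_{bc}:=\frac{p_{b+c}}{p_bp_c}\ (b<c);\qquad v_a:=\frac{L_a}{p_a^p}\in\mathcal P_1\ (p\nmid a).$$
Also $1-\chi\in\mathcal P_\chi$. From $M_q^p=M_{pq}$ and $p_a^p=p_{pa}$ we get $u_{bc}^p=u_{pb,pc}$ and $\chi_{bc}^p=\chi_{pb,pc}$. The next lemma makes sure that different pairs give different characters. For $p=2$: $\chi_{12}=p_3/p_1^3$ and $\chi_{13}=p_1^3/p_3$.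

**Lemma 5.** Let $b<c$. Then $\chi_{bc}\ne1$; and $\chi_{bc}=\chi_{b'c'}$ with $b'<c'$ implies $(b,c)=(b',c')$.

*Proof.* Write $b=rp^i$, $c=sp^j$, $b+c=tp^k$ with $r,s,t$ coprime. Then $\chi_{bc}^{-1}=p_r^{p^i}p_s^{p^j}p_t^{-p^k}$.

* ($\alpha$) $r,s,t$ distinct: the support has size $3$, and the positive part $p_r^{p^i}p_s^{p^j}$ determines $\{b,c\}$.
* ($\beta$) $r=s$: then $i\ne j$ and $t=r(1+p^{|i-j|})\ne r$. The positive part is $p_r^{p^i+p^j}$, the negative part is $p_t^{p^k}$.
* ($\gamma$) $r\ne s$ and $t\in\{r,s\}$; say $t=r$ (the other case is symmetric). Then $rp^i<rp^k$, so $i<k$. The positive part is $p_s^{p^j}$, the negative part is $p_r^{p^k-p^i}$.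

None of these is trivial. The size of the support separates ($\alpha$) from the others. Types ($\beta$) and ($\gamma$) differ because $p^i+p^j=p^{\min(i,j)}(1+p^{|i-j|})$ with $i\ne j$ is not a power of $p$. In ($\beta$), $r$ and $p^i+p^j$ determine $\{i,j\}$, by base-$p$ digits. In ($\gamma$), the positive part gives $sp^j$, and the negative part gives $r$ and, as the $p$-adic valuation of $p^k-p^i$, also $i$, hence $rp^i$. $\square$

## 14. Classification of twisted primitives

**Proposition 2.** (a) If $\chi\ne1$, $\mathcal P_\chi$ is spanned by $1-\chi$ and the $u_{bc}$ ($b<c$) with $\chi_{bc}=\chi$ (at most one). (b) $\mathcal P_1$ is spanned by the $v_a^{p^i}$ ($p\nmid a$, $i\ge0$).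

All these elements lie in the respective spaces; for $v_a^{p^i}$ apply Frobenius to $\Delta v_a=1\otimes v_a+v_a\otimes1$. For $u\in S'$ define $\theta_u:\mathfrak u\to F$ by $\theta_u(y)=\partial_y(u)$.

**Step 1: if $u\in\mathcal P_\chi$, then $\theta_u$ kills $\mathfrak m$ and $\mathfrak u_j$ for $j\gg0$.** This makes Proposition 1 applicable. Let $y\in\mathfrak u_i$, $z\in\mathfrak u_j$, $i\le j$. As $\partial_y$ and $\partial_z$ kill $\chi$ and $1$, $(\partial_y\otimes\partial_z)\Delta u=0=(\partial_z\otimes\partial_y)\Delta u$. Iterating, $\Delta^{(p-1)}u=\sum_{i=0}^{p-1}\chi^{\otimes i}\otimes u\otimes1^{\otimes(p-1-i)}$, and each term has a factor $\chi$ or $1$, so $\partial_z^{\otimes p}\Delta^{(p-1)}u=0$.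

Choose $p_\nu\in\Gamma^+$ with $f=p_\nu u\in S$, and write $f=\sum_nf_n$, $f_n\in S_n$. By (13), applied in each tensor factor, replacing $u$ by $f$ changes none of these values, nor the values $\partial_{y'}(u)$, $y'\in\mathfrak u$. On $S_n\otimes S_n$, $(\partial_y\otimes\partial_z)\Delta f_n=\langle f_n,\alpha_y^{(n)}*\alpha_z^{(n)}\rangle$. By (11),
$$0=\sum_n\langle f_n,\alpha^{(n)}_y*\alpha^{(n)}_z-\alpha^{(n)}_z*\alpha^{(n)}_y\rangle=-\sum_n\langle f_n,H_{n-i-j}[y,z]+H_{n-j}D_y(z)\rangle=-\theta_u\bigl([y,z]+D_y(z)\bigr),$$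
$$0=\sum_n\langle f_n,(\alpha_z^{(n)})^{*p}\rangle=\sum_n\langle f_n,H_{n-pj}z^p\rangle=\theta_u(z^p).$$
Finally $\theta_u(\mathfrak u_j)=0$ if $j$ exceeds all degrees occurring in $f$.

**Step 2: values on the short list.** We compute $\theta$ of $u_{bc}$ and $v_a$ at the $y_{bc}$ and $\Psi_a^p$. By (13) we may clear denominators. Let $b<c$, $b'<c'$, neither pair both divisible by $p$, and $a,a'$ coprime.

* $\theta_{u_{b'c'}}(y_{bc})=\langle M_{(b',c')},H_{b'+c'-b-c}\,y_{bc}\rangle=\delta_{(b,c),(b',c')}$. If $b'+c'>b+c$, only lengths $\ge3$ occur on the right; if $b'+c'<b+c$ the value is $0$; for equal degrees see the proof of Lemma 3.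
* $\theta_{u_{bc}}(\Psi_a^p)=\langle M_{(b,c)},H_{b+c-pa}\Psi_a^p\rangle=0$: if $b+c>pa$ only lengths $\ge p+1\ge3$ occur, if $b+c<pa$ it is trivial, and for equality use the proof of Lemma 3.
* $\theta_{v_a}(\Psi_{a'}^p)=\langle L_a,H_{pa-pa'}\Psi_{a'}^p\rangle=-\delta_{aa'}$. For $a=a'$ this is (12), and for $a<a'$ it is trivial. For $a'<a$ we need the bidegree $(pa-pa',pa')$ part of
$$L_a(X+Y)=L_a(X)+L_a(Y)+\sum_{0<i<p}\tfrac1p\tbinom pi\,p_a(X)^ip_a(Y)^{p-i}.$$
It vanishes: $L_a(X)$, $L_a(Y)$ have bidegrees $(pa,0)$, $(0,pa)$, and $pa'=(p-i)a$ with $0<i<p$ is impossible since $p\nmid a$.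

**Step 3: subtracting.** The purpose is to kill all first-order values. Let $u\in\mathcal P_\chi$. Put $c_a=-\theta_u(\Psi_a^p)$ and $c_{bc}=\theta_u(y_{bc})-\sum_ac_a\theta_{v_a}(y_{bc})$ for $b<c$ not both divisible by $p$. By Step 1 almost all of these are $0$. Let
$$w=u-\sum c_{bc}u_{bc}-\sum c_av_a .$$
By Step 2, $\theta_w(\Psi_a^p)=-c_a-0+c_a=0$ and $\theta_w(y_{bc})=0$. As a combination of $\theta_u,\theta_{u_{bc}},\theta_{v_a}$, the functional $\theta_w$ kills $\mathfrak m$ and $\mathfrak u_j$ for $j\gg0$. By Proposition 1, $\partial_yw=0$ for all $y\in\mathfrak u$.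

**Step 4: only the right characters occur.** For $v\in\mathcal P_{\chi'}$ and $y\in\mathfrak u$ we have $L_yv=\partial_y(\chi')v+\partial_y(v)\cdot1=\partial_y(v)$ and $R_yv=\partial_y(v)\,\chi'$. So $L_yw=\partial_y(w)=0$, whence $w\in W$ and $R_yw=0$ by Lemma 4. The two equations $R_yw=0$ and $\partial_yw=0$ read
$$\chi\,\partial_yu=\sum c_{bc}\chi_{bc}\,\partial_yu_{bc}+\sum c_a\,\partial_yv_a,\qquad\partial_yu=\sum c_{bc}\,\partial_yu_{bc}+\sum c_a\,\partial_yv_a.$$
Subtract $\chi$ times the second from the first: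
$$0=\sum c_{bc}(\chi_{bc}-\chi)\,\partial_yu_{bc}+\sum c_a(1-\chi)\,\partial_yv_a .$$
With $y=\Psi_a^p$ and Step 2 this gives $c_a(1-\chi)=0$ for all $a$. Then $y=y_{bc}$ gives $c_{bc}(\chi_{bc}-\chi)=0$. So every term with nonzero coefficient lies in $\mathcal P_\chi$, and $w\in\mathcal P_\chi\cap W$.

**Step 5: the structure of $w$.** We show that $w$ is a multiple of $1-\chi$ or a $p$-th power of a twisted primitive. For a finitely supported vector $e$ with entries in $\{0,\dots,p-1\}$, indexed by the coprime $m$, let $\pi_e=\prod p_m^{e_m}$. As $F=\mathbb F_p$, $S'^p:=\{f^p:f\in S'\}=F[p_m^{\pm p}][s^p]$. Hence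
$$W=\bigoplus_e\pi_eS'^p,\qquad W\otimes W=\bigoplus_{e,e'}(\pi_e\otimes\pi_{e'})(S'^p\otimes S'^p).$$
Write $w=\sum_e\pi_ew_e^p$ and $\chi=\pi_{\bar e}\psi^p$ with $\psi\in\Gamma$. In
$$\sum_e(\pi_e\otimes\pi_e)(\Delta w_e)^p=\chi\otimes w+w\otimes1$$
the left side has only components $(e,e)$, $\chi\otimes w$ has only components $(\bar e,e)$, and $w\otimes1$ only components $(e,0)$.

* $\bar e\ne0$: for $e\ne0,\bar e$ the component $(e,0)$ gives $w_e^p\otimes1=0$, so $w_e=0$. The component $(\bar e,0)$ gives $\psi^p\otimes w_0^p+w_{\bar e}^p\otimes1=0$. Hence $w_0^p=\kappa\in F$ and $w_{\bar e}^p=-\kappa\psi^p$, i.e. $w=\kappa(1-\chi)$.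
* $\bar e=0$: for $e\ne0$ the component $(0,e)$ gives $\psi^p\otimes w_e^p=0$, so $w_e=0$. So $w=w_0^p$, $\chi=\psi^p$ and $(\Delta w_0)^p=(\psi\otimes w_0+w_0\otimes1)^p$. Frobenius is injective on the domain $S'\otimes S'$, so $w_0\in\mathcal P_\psi$.

**Step 6: proof of (a).** Since $\chi\ne1$, all $c_a=0$, so $u=w+\sum c_{bc}u_{bc}$ with only $\chi_{bc}=\chi$ occurring. Induct on the largest $i$ with $\chi\in\Gamma^{p^i}$. If $\bar e\ne0$ we are done by Step 5. If $\bar e=0$, then $\psi\ne1$, and by induction $w_0$ is a combination of $1-\psi$ and the $u_{b'c'}$ with $\chi_{b'c'}=\psi$. So $w=w_0^p$ is a combination of $1-\chi$ and the $u_{pb',pc'}$ with $\chi_{pb',pc'}=\chi$. "At most one" is Lemma 5.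

**Step 7: proof of (b).** Let $\chi=1$. By Lemma 5 and Step 4 no $u_{bc}$ occur. Also $\bar e=0$ and $\psi=1$. So
$$u=\sum c_av_a+w_0^p,\qquad w_0\in\mathcal P_1 .$$
Induct on the total degree $d$ of $u\ne0$ in the variables $\Sigma$ over $F[p_m^{\pm1}]$; each $v_a=L_a/p_a^p$ has degree $1$.

* $d=0$: write $u=\sum k_\gamma\gamma$ with $\gamma\in\Gamma$. In $\sum k_\gamma\gamma\otimes\gamma=\sum k_\gamma(\gamma\otimes1+1\otimes\gamma)$ the coefficient of $\gamma\otimes\gamma$ gives $k_\gamma=0$ for $\gamma\ne1$, and $k_1=2k_1$ gives $k_1=0$. So $u=0$ and this case does not occur.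
* $d=1$: $w_0^p$ has degree $\le1$, so $w_0$ has degree $0$ or is $0$. By the case $d=0$, $w_0=0$.
* $d\ge2$: $w_0$ is $0$ or has degree $\le d/p<d$, so by induction it is a combination of the $v_a^{p^i}$, and $w_0^p$ of the $v_a^{p^{i+1}}$. $\square$

## 15. Counting loops and arrows

Let $\lambda,\mu\in\Lambda_p^+(n)$ and $\chi=p_\mu/p_\lambda$. Dividing (4) by $p_\lambda\otimes p_\lambda$ shows that $f\mapsto f/p_\lambda$ identifies $P_{\mu,\lambda}$ with the space of $u\in\mathcal P_\chi$, homogeneous of degree $0$, with $p_\lambda u\in S$. All spanning elements in Proposition 2 have degree $0$, so the task is to decide which combinations become polynomial after multiplication by $p_\lambda$.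

**Loops.** By (5), $\mathrm{Ext}^1(M_{\lambda,F},M_{\lambda,F})=P_{\lambda,\lambda}$. By Proposition 2(b) its elements are the sums
$$\sum c_{a,i}\,L_a^{p^i}\cdot p_\lambda p_a^{-p^{i+1}}$$
lying in $S=F[p_m,\Sigma]$. As the $L_a$ are polynomial generators, the summands are multiples of distinct Laurent monomials in the generators. So the condition is that each occurring monomial has nonnegative exponents, i.e. $N_a(\lambda)\ge p^{i+1}$ whenever $c_{a,i}\ne0$. Thus
$$n^{Q_{n,p}}_{\lambda,\lambda}=\#\{(a,i):p\nmid a,\ i\ge0,\ p^{i+1}\le N_a(\lambda)\}.$$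
As $\lambda$ is $p$-regular, the base-$p$ digits of $N_a(\lambda)$ are the multiplicities of the parts $ap^k$. If $k$ is maximal with $ap^k$ a part of $\lambda$, then $p^k\le N_a(\lambda)<p^{k+1}$, and the admissible $i$ are $0,\dots,k-1$. If there is no such part, there is no admissible $i$. This proves part 1 of the Theorem. The sum is positive iff some part $ap^k$ has $k\ge1$, i.e. iff $(\lambda,p)\ne1$; this is (i). For $p=2$, $\lambda=(4)$ the count is $2$: the loops $L_1p_1^2$ and $L_1^2$ of Section 4 are all.

**Arrows between different vertices.** Let $\lambda\ne\mu$. By (7), $\chi\ne1$. By Proposition 2(a),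
$$P_{\mu,\lambda}\subset\mathrm{span}(p_\mu-p_\lambda,\ p_\lambda u_{bc}),$$
where $(b,c)$, $b<c$, is the unique pair with $\chi_{bc}=\chi$, if it exists. Since $p_\mu-p_\lambda\in P_{\mu,\lambda}$, (5) gives $n^{Q_{n,p}}_{\lambda,\mu}\le1$, with equality iff $p_\lambda u_{bc}$ exists, lies in $S$, and is not in $F(p_\mu-p_\lambda)$. Write $(b,c)=p^i(b_0,c_0)$ with $b_0,c_0$ not both divisible by $p$. Then
$$p_\lambda u_{bc}=M_{(b_0,c_0)}^{p^i}\cdot\frac{p_\lambda}{p_bp_c},$$
and $M_{(b_0,c_0)}\in\Sigma$ is a polynomial generator. So it lies in $S$ iff $p_\lambda/(p_bp_c)\in\Gamma^+$, and then it is not in $F(p_\mu-p_\lambda)$, which involves no variable from $\Sigma$. Hence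
$$n^{Q_{n,p}}_{\lambda,\mu}=1\iff\exists\,b<c:\ \chi_{bc}=\frac{p_\mu}{p_\lambda},\ \frac{p_\lambda}{p_bp_c}\in\Gamma^+\iff\exists\,b\ne c,\ \nu:\ \lambda\sim_p\{b,c\}\cup\nu,\ \mu\sim_p\{b+c\}\cup\nu.$$
For "$\Rightarrow$" in the last equivalence, take $\nu$ with coprime parts and $p_\nu=p_\lambda/(p_bp_c)$. Then $p_\lambda=p_bp_cp_\nu$ and $p_\mu=\chi_{bc}p_\lambda=p_{b+c}p_\nu$, and (7) applies. For "$\Leftarrow$", (7) gives $p_\lambda=p_bp_cp_\nu$ and $p_\mu=p_{b+c}p_\nu$. The pair $\{b,c\}$ is unique by Lemma 5.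

**Comparison with $Q_{n,\infty}$.** If $n^{Q_{n,p}}_{\lambda,\mu}\ne0$, take $b<c$ and $\nu$ as above and put $\delta=\{b,c\}\cup\nu\sim_p\lambda$, $\gamma=\{b+c\}\cup\nu\sim_p\mu$. Over $K$, $f=M_{(b,c)}p_\nu$ satisfies $\Delta f=p_\gamma\otimes f+f\otimes p_\delta$ by Section 1. It is not a multiple of $p_\gamma-p_\delta$. Otherwise $M_{(b,c)}(x_1,x_2)\,p_\nu(x_1,x_2)$ would be symmetric. Since $p_\nu(x_1,x_2)\ne0$ is symmetric, $M_{(b,c)}(x_1,x_2)=x_1^bx_2^c$ would be symmetric, which is false as $b\ne c$. So $\mathrm{Ext}^1(M_{\delta,K},M_{\gamma,K})\ne0$ by (5): there is an arrow $\delta\to\gamma$ in $Q_{n,\infty}$.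

Conversely, if $\delta\sim_p\lambda$, $\gamma\sim_p\mu$ and there is an arrow $\delta\to\gamma$ in $Q_{n,\infty}$, then $n^{Q_{n,p}}_{\lambda,\mu}\ne0$ by the lower bound of Section 5, hence $n^{Q_{n,p}}_{\lambda,\mu}=1$. All of this is in the orientation of left $A_n$-modules; by Section 3, Step 1, the other orientation follows by reversing both quivers. This proves part 2 of the Theorem and (ii). $\blacksquare$
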